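\title{The fixed-point threshold of regular LDPC ensembles over $\mathbb{F}_q$ approaches the Shannon threshold}

\begin{abstract}
Consider the $(d_l,d_r)$-regular LDPC ensemble over $\mathbb{F}_q$, $q\ge 3$, with uniform nonzero edge labels, and a family of symmetric channels parametrized by entropy and ordered by degradation. Let $h^{\mathrm{FP}}$ be the supremum of the entropies at which the potential functional of density evolution has positive infimum over the nontrivial fixed points. We prove that $h^{\mathrm{FP}}$ tends to the Shannon threshold $(d_l/d_r)\log q$ when the degrees grow with fixed ratio, which answers a question of Lyu and He. The relative gap is $O(\log d_r/d_l)$ uniformly over all families. For a fixed ratio the gap is asymptotically equal to an explicit entropy deficit that decays exponentially in $d_r$.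
\end{abstract}

\section{The question and the results}\label{sec:intro}

Belief-propagation (BP) decoding of low-density parity-check (LDPC) codes is analyzed through density evolution, a map on probability measures. A potential functional attached to this map defines a threshold $h^{\mathrm{FP}}$, and we determine how this threshold behaves when the degrees are large. All objects that enter the statements are defined in this section.

\subsection{Symmetric channels as measures on the simplex}

Throughout, $q\ge 3$ is a prime power and $\log$ is the natural logarithm. Let $\mathcal{P}_q$ be the set of probability vectors $z=(z_b)_{b\in\mathbb{F}_q}$. Let $u=(1/q,\dots,1/q)$, let $e_0$ be the vertex with $(e_0)_0=1$, and let $\mathrm{Ent}(z)=-\sum_b z_b\log z_b$. For $z,z'\in\mathcal{P}_q$, $a\in\mathbb{F}_q$ and $g\in\mathbb{F}_q^*$ put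
\[
(z^{+a})_b=z_{b+a},\qquad (z^{\times g})_b=z_{g^{-1}b},\qquad (z*z')_c=\sum_{s+t=c}z_sz'_t,\qquad (z\odot z')_b=\frac{z_bz'_b}{\sum_c z_cz'_c},
\]
the last when the denominator is positive. If $B\sim z$ and $B'\sim z'$ are independent, these are the laws of $B-a$, of $gB$, of $B+B'$, and of $B$ conditioned on $B=B'$.

Consider a memoryless channel with input $X\in\mathbb{F}_q$ and output $Y$ in a standard Borel space. Inputs are uniform unless conditioned. Let $x(Y)\in\mathcal{P}_q$ be the posterior, $x(Y)_b=\mathbb{P}(X=b\mid Y)$. The channel is a \emph{$q$-ary-input memoryless symmetric channel} (QMSC) if for every $a$ the law of $x(Y)^{+a}$ given $X=a$ equals the law of $x(Y)$ given $X=0$: once recentered at the true input, the posterior has a law that does not depend on the input. This common law is the \emph{channel measure}. We write $\mathcal{X}_q$ for the set of all channel measures, and we say that the pair $(X,Y)$ \emph{realizes} its channel measure. For $\mathsf{a}\in\mathcal{X}_q$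 let
\[
H(\mathsf{a})=\int \mathrm{Ent}(z)\,d\mathsf{a}(z).
\]
Since $\mathrm{Ent}$ is invariant under shifts, $H(\mathsf{a})=H(X\mid Y)$ for every realization. The noiseless channel has measure $\Delta_\infty$, the point mass at $e_0$. The useless channel has measure $\Delta_0$, the point mass at $u$. The erasure channel, which outputs $X$ with probability $1-p$ and a symbol~$?$ otherwise, has measure $\mathsf{e}_p=p\Delta_0+(1-p)\Delta_\infty$ and entropy $p\log q$.

We say that $\mathsf{b}$ is \emph{degraded} with respect to $\mathsf{a}$, and write $\mathsf{a}\succeq\mathsf{b}$, if there is a Markov chain $X\to Y_{\mathsf{a}}\to Y_{\mathsf{b}}$ in which $(X,Y_{\mathsf{a}})$ realizes $\mathsf{a}$ and $(X,Y_{\mathsf{b}})$ realizes $\mathsf{b}$. A \emph{complete family ordered by degradation} is a family $\{\mathsf{c}_h\}_{h\in[0,\log q]}$ in $\mathcal{X}_q$ with $H(\mathsf{c}_h)=h$ for every $h$ and $\mathsf{c}_{h_1}\succeq\mathsf{c}_{h_2}$ whenever $h_1\le h_2$. The erasure channels $\mathsf{c}_h=\mathsf{e}_{h/\log q}$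 form such a family, since one degrades an erasure channel by erasing further.

\subsection{Density evolution and its potential}

For $\mathsf{a},\mathsf{b}\in\mathcal{X}_q$ take $x\sim\mathsf{a}$, $y\sim\mathsf{b}$ and $g_1,g_2,g_3$ uniform on $\mathbb{F}_q^*$, all independent. The \emph{variable-node operation} $\mathsf{a}\circledast\mathsf{b}$ is the law of $x\odot y$, and the \emph{check-node operation} $\mathsf{a}\boxtimes\mathsf{b}$ is the law of $(x^{\times g_1}*y^{\times g_2})^{\times g_3}$. Powers $\mathsf{a}^{\circledast n}$ and $\mathsf{a}^{\boxtimes n}$ are iterated operations. Lemma~\ref{lem:ops} shows that both operations map into $\mathcal{X}_q$, are commutative and associative, and have a concrete meaning: $\circledast$ observes one symbol through several independent channels, and $\boxtimes$ observes a randomly labeled sum $g_1X_1+\dots+g_nX_n$ through noisy versions of its terms.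

Fix integers $2\le d_l<d_r$ and put $\lambda=d_l/d_r$. In the $(d_l,d_r)$-regular ensemble over $\mathbb{F}_q$ each code symbol takes part in $d_l$ parity checks, and each check is an equation $g_1X_1+\dots+g_{d_r}X_{d_r}=0$ with independent uniform labels $g_i\in\mathbb{F}_q^*$. There are $\lambda$ checks per symbol, so the design rate is $R=1-\lambda$, and the \emph{Shannon threshold} is
\[
h_{\mathrm{S}}=(1-R)\log q=\lambda\log q .
\]
A check expresses one of its symbols as a randomly labeled sum of the other $d_r-1$. If each of these is seen through $\mathsf{x}$, the check is a channel with measure $\mathsf{x}^{\boxtimes(d_r-1)}$ for the remaining symbol. Combining $d_l-1$ such checks with the physical channel $\mathsf{c}$ gives the \emph{density-evolution map}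
\[
T(\mathsf{x};\mathsf{c})=\mathsf{c}\circledast\big(\mathsf{x}^{\boxtimes(d_r-1)}\big)^{\circledast(d_l-1)} .
\]
Its \emph{potential functional} is
\begin{equation}\label{eq:U}
U(\mathsf{x};\mathsf{c})=d_l\,H\big(\mathsf{x}^{\boxtimes(d_r-1)}\big)-(d_l-\lambda)\,H\big(\mathsf{x}^{\boxtimes d_r}\big)-H\big(\mathsf{c}\circledast(\mathsf{x}^{\boxtimes(d_r-1)})^{\circledast d_l}\big),
\end{equation}
where $d_l-\lambda=d_l(1-1/d_r)$. The measure $\Delta_\infty$ is always a fixed point of $T(\cdot\,;\mathsf{c})$. It describes successful decoding, and $U(\Delta_\infty;\mathsf{c})=0$ because all three entropies vanish. The threshold compares this value with the values at the other fixed points: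
\begin{gather*}
\mathcal{F}(\mathsf{c})=\{\mathsf{x}\in\mathcal{X}_q:\ \mathsf{x}=T(\mathsf{x};\mathsf{c}),\ \mathsf{x}\ne\Delta_\infty\},\qquad
\Delta E(\mathsf{c})=\inf_{\mathsf{x}\in\mathcal{F}(\mathsf{c})}U(\mathsf{x};\mathsf{c})\quad(\inf\emptyset=+\infty),\\
h^{\mathrm{FP}}=h^{\mathrm{FP}}(d_l,d_r,\{\mathsf{c}_h\})=\sup\{h\in[0,\log q]:\ \Delta E(\mathsf{c}_h)>0\}.
\end{gather*}

\subsection{Statements}

The threshold $h^{\mathrm{FP}}$ matters because of threshold saturation. It is known that for $d_l\ge 3$ the BP thresholds $h_c^{\mathrm{BP}}$ of the standard and the improved spatially coupled $(d_l,d_r,w,L)$ ensembles over $\mathbb{F}_q$ satisfy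
\[
\lim_{w\to\infty}\liminf_{L\to\infty}h_c^{\mathrm{BP}}=\lim_{w\to\infty}\limsup_{L\to\infty}h_c^{\mathrm{BP}}=h^{\mathrm{FP}}(d_l,d_r,\{\mathsf{c}_h\}).
\]
It is also known that $h\mapsto\Delta E(\mathsf{c}_h)$ is nonincreasing. Neither fact is used below. In the binary case $q=2$ it is known that $h^{\mathrm{FP}}$ approaches the Shannon threshold as $d_l,d_r\to\infty$ with $d_l/d_r$ fixed. Lyu and He \cite{LH} pose as open, for $q\ge3$, whether $h^{\mathrm{FP}}$ can approach the Shannon threshold under suitable ensemble parameters. In precise form: is it true that for every prime power $q\ge3$, every complete family ordered by degradation (fixed independently of the degrees) and all integers $1\le\ell<r$,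
\begin{equation}\label{eq:question}
\lim_{k\to\infty}h^{\mathrm{FP}}(k\ell,kr,\{\mathsf{c}_h\})=\frac{\ell}{r}\log q\ ?
\end{equation}
No assumption $0<h^{\mathrm{FP}}<\log q$ is imposed on the pairs $(k\ell,kr)$. The answer is yes.

\begin{theorem}\label{thm:main}
Let $\{\mathsf{c}_h\}$ be a complete family ordered by degradation.
\begin{enumerate}
\item[(a)] If $2\le d_l<d_r$, then $h^{\mathrm{FP}}\le\lambda\log q$.
\item[(b)] If $3\le d_l<d_r$, then $h^{\mathrm{FP}}\ge\lambda\,[\log q-(q-1)\varepsilon]$ with $\varepsilon=\dfrac{4\log(4q\,d_r^2)}{d_l-1}$.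
\end{enumerate}
For $(d_l,d_r)=(k\ell,kr)$ we have $\varepsilon\to0$ as $k\to\infty$, so \eqref{eq:question} holds, with a rate that is uniform over all families.
\end{theorem}

To describe the true size of the gap we need a second measure of channel quality,
\begin{equation}\label{eq:Mdef}
M(\mathsf{a})=\frac{1}{q-1}\int\Big(q\sum_b z_b^2-1\Big)d\mathsf{a}(z)=\frac{q}{q-1}\int\|z-u\|_2^2\,d\mathsf{a}(z)\in[0,1].
\end{equation}
It is the normalized mean squared distance of the posterior from the prior; $M(\Delta_0)=0$, $M(\Delta_\infty)=1$ and $M(\mathsf{e}_p)=1-p$.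

\begin{theorem}\label{thm:sharp}
Let $\{\mathsf{c}_h\}$ be a complete family ordered by degradation, $\mathsf{c}^*=\mathsf{c}_{h_{\mathrm{S}}}$ and $m_*=M(\mathsf{c}^*)$.
\begin{enumerate}
\item[(i)] For all $2\le d_l<d_r$: $\ h^{\mathrm{FP}}\le\lambda H\big((\mathsf{c}^*)^{\boxtimes d_r}\big)\le h_{\mathrm{S}}-\frac{\lambda}{2}m_*^{d_r}$.
\item[(ii)] Fix $1\le\ell<r$, let $(d_l,d_r)=(k\ell,kr)$ and $\delta_k=\lambda\big(\log q-H((\mathsf{c}^*)^{\boxtimes kr})\big)$. There are $C$ and $k_0$, depending only on $q,\ell,r$, such that for $k\ge k_0$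
\[
\delta_k\le h_{\mathrm{S}}-h^{\mathrm{FP}}\le\delta_k\big(1+Ck^2m_*^{kr/2}\big),\qquad \tfrac{\lambda}{2}m_*^{kr}\le\delta_k\le\lambda(q-1)m_*^{kr},\qquad 0<m_*<1 .
\]
Hence the gap $h_{\mathrm{S}}-h^{\mathrm{FP}}$ is asymptotically equal to $\delta_k$, and $\lim_k\frac{1}{kr}\log(h_{\mathrm{S}}-h^{\mathrm{FP}})=\log m_*$.
\item[(iii)] Along any sequence of pairs with $d_l\to\infty$ and $\log d_r=o(d_l)$, $h^{\mathrm{FP}}/h_{\mathrm{S}}\to1$ uniformly over families. Conversely, for any family, $h^{\mathrm{FP}}/h_{\mathrm{S}}\to1$ forces $d_l\to\infty$.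
\end{enumerate}
\end{theorem}

For the erasure family $\mathsf{c}^*=\mathsf{e}_\lambda$ and $(\mathsf{c}^*)^{\boxtimes d_r}=\mathsf{e}_{1-(1-\lambda)^{d_r}}$ (Section~\ref{sec:erasure}), so part (ii) gives $h_{\mathrm{S}}-h^{\mathrm{FP}}\sim\lambda(1-\lambda)^{kr}\log q$.

\subsection{Which answer to expect}\label{sub:count}

A check of large degree adds many noisy symbols, so one expects $\mathsf{x}^{\boxtimes(d_r-1)}$ to be close to $\Delta_0$ unless $\mathsf{x}$ is very close to $\Delta_\infty$. Replacing both check-node powers in \eqref{eq:U} by $\Delta_0$ gives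
\begin{equation}\label{eq:U0}
d_l\log q-(d_l-\lambda)\log q-H(\mathsf{c})=\lambda\log q-H(\mathsf{c})=U(\Delta_0;\mathsf{c}),
\end{equation}
which changes sign exactly at the Shannon threshold.

An entropy count suggests the correction term $\delta_k$. Let $\mathbf{G}$ be a $\lambda n\times n$ matrix with $d_r$ nonzero entries in fixed positions of each row, independent and uniform on $\mathbb{F}_q^*$. Let $\mathbf{X}$ be uniform on $\mathbb{F}_q^n$ and independent of $\mathbf{G}$, let $\mathbf{Y}$ be its output through $n$ uses of $\mathsf{c}$, and let $\mathbf{S}=\mathbf{G}\mathbf{X}$. Given $(\mathbf{G},\mathbf{S})$, the word $\mathbf{X}$ is uniform on a coset of the code $\ker\mathbf{G}$. Each coordinate satisfies $H(S_i\mid\mathbf{Y},\mathbf{G})\le H(\mathsf{c}^{\boxtimes d_r})$ by Lemma~\ref{lem:ops}(c), so the chain rule gives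
\[
H(\mathbf{X}\mid\mathbf{S},\mathbf{Y},\mathbf{G})=nH(\mathsf{c})-H(\mathbf{S}\mid\mathbf{Y},\mathbf{G})\ge n\big[H(\mathsf{c})-\lambda H(\mathsf{c}^{\boxtimes d_r})\big].
\]
Thus a positive entropy per symbol survives as soon as $H(\mathsf{c})>\lambda H(\mathsf{c}^{\boxtimes d_r})$. The crude bound $H(\mathsf{c}^{\boxtimes d_r})\le\log q$ gives the Shannon threshold, and the deficit $\lambda(\log q-H(\mathsf{c}^{\boxtimes d_r}))$ at $\mathsf{c}=\mathsf{c}^*$ is $\delta_k$. The count is not used in the proofs, but the same inequality reappears in Proposition~\ref{prop:negative}.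

Three things stand between \eqref{eq:U0} and a proof. The first two terms of \eqref{eq:U} have size $d_l\log q$ and almost cancel, so errors are multiplied by $d_l$. The infimum runs over all fixed points, including possible ones near $\Delta_\infty$, where the checks are not useless. And an upper bound on $h^{\mathrm{FP}}$ requires producing a fixed point with negative potential.

\section{The erasure channel by hand}\label{sec:erasure}

All three difficulties can be seen, and resolved, among erasure measures. From $e_0\odot u=e_0\odot e_0=e_0$, $u\odot u=u$, $u*z=u$ and $e_0*e_0=e_0$ we get $\mathsf{e}_p\circledast\mathsf{e}_{p'}=\mathsf{e}_{pp'}$ and $\mathsf{e}_p\boxtimes\mathsf{e}_{p'}=\mathsf{e}_{1-(1-p)(1-p')}$. Let $\mathsf{c}=\mathsf{e}_p$, $\mathsf{x}=\mathsf{e}_\xi$ and $\eta=\eta(\xi)=1-(1-\xi)^{d_r-1}$. Then $\mathsf{x}^{\boxtimes(d_r-1)}=\mathsf{e}_\eta$, $T(\mathsf{e}_\xi;\mathsf{e}_p)=\mathsf{e}_{f(\xi)}$ with $f(\xi)=p\,\eta^{d_l-1}$, and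
\[
\mathcal{U}(\xi):=\frac{U(\mathsf{e}_\xi;\mathsf{e}_p)}{\log q}=d_l\eta-(d_l-\lambda)\big(1-(1-\xi)^{d_r}\big)-p\,\eta^{d_l}.
\]

\emph{Step 1: cancel the large terms.} Since $1-(1-\xi)^{d_r}-\eta=\xi(1-\xi)^{d_r-1}=\xi(1-\eta)$,
\[
\mathcal{U}(\xi)=\lambda\big(1-(1-\xi)^{d_r}\big)-\big[d_l\,\xi(1-\eta)+p\,\eta^{d_l}\big].
\]

\emph{Step 2: compare the bracket with $p$.} At a fixed point $\xi=p\eta^{d_l-1}$ the bracket equals $p\,[\eta^{d_l}+d_l\eta^{d_l-1}(1-\eta)]$, which is at most $p$ because the two terms come from the binomial expansion of $(\eta+(1-\eta))^{d_l}=1$. At $\xi=p$ the bracket equals $p\,[d_l(1-\eta)+\eta^{d_l}]$, which is at least $p$ by Bernoulli's inequality. So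
\[
\mathcal{U}(\xi)\ge\lambda\big(1-(1-\xi)^{d_r}\big)-p\ \text{ if }\xi=f(\xi),\qquad \mathcal{U}(p)\le\lambda\big(1-(1-p)^{d_r}\big)-p .
\]

\emph{Step 3: nonzero fixed points are not small.} Let $d_l\ge3$ and $\xi=f(\xi)>0$. Since $\eta\le d_r\xi$, we have $\xi\le(d_r\xi)^{d_l-1}$, hence $\xi\ge d_r^{-(d_l-1)/(d_l-2)}\ge d_r^{-2}$. This bound is too weak to make $(1-\xi)^{d_r}$ small directly, but we may feed it back into the fixed-point equation: $\eta\ge\xi^{1/(d_l-1)}\ge1-\frac{2\log d_r}{d_l-1}$. Therefore $(1-\xi)^{d_r}\le1-\eta\le\frac{2\log d_r}{d_l-1}$ and $\mathcal{U}(\xi)\ge\lambda\big(1-\frac{2\log d_r}{d_l-1}\big)-p$.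

\emph{Step 4: descend to a fixed point.} Since $(d_l-\lambda)d_r(1-\xi)^{d_r-1}=d_l(1-\xi)\eta'(\xi)$, we find
\[
\mathcal{U}'(\xi)=d_l\,\eta'(\xi)\,\big(\xi-f(\xi)\big).
\]
The critical points of $\mathcal{U}$ in $(0,1)$ are the fixed points of $f$ there, which is why $U$ is called a potential. Let $\xi_\infty$ be the largest fixed point of $f$ in $[0,1]$. Then $\xi_\infty\le p$, and $\xi>f(\xi)$ on $(\xi_\infty,1]$, so $\mathcal{U}(\xi_\infty)\le\mathcal{U}(p)$. If $p>\lambda(1-(1-p)^{d_r})$, then $\mathcal{U}(\xi_\infty)<0=\mathcal{U}(0)$, so $\xi_\infty>0$ and $\Delta E(\mathsf{e}_p)<0$.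

Steps 1, 2 and 4 prove Theorem~\ref{thm:main}(a) for the erasure family. Steps 1--3 do not yet prove part (b) even there, because $\Delta E$ is an infimum over all fixed points in $\mathcal{X}_q$. The general proof follows the same four steps. Step 1 becomes a duality identity for $H$ (Lemma~\ref{lem:duality}). Step 2 becomes the convexity of $j\mapsto H(\mathsf{c}\circledast\mathsf{y}^{\circledast j})$, which here is $p\eta^j\log q$ (Lemma~\ref{lem:sandwich}). In Step 3 the single number $\xi$ splits into two functionals: $M$ plays the role of $1-\xi$ and is multiplicative under $\boxtimes$, and a functional $Z$ plays the role of $\xi$ and has components that are multiplicative under $\circledast$ (Lemmas~\ref{lem:M}, \ref{lem:Z} and \ref{lem:away}). In Step 4 the derivative is replaced by a telescoping sum along the degradation order (Lemma~\ref{lem:descent}).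

\section{Channel measures}\label{sec:measures}

\subsection{Mutual information}

For random variables $A,B,C$ in standard Borel spaces, $I(A;B\mid C)$ is the expectation over $C$ of the relative entropy between the conditional law of $(A,B)$ and the product of its marginals. It is symmetric in $A,B$ and nonnegative, it vanishes exactly when $A$ and $B$ are conditionally independent given $C$, and it obeys the chain rule $I(A,A';B\mid C)=I(A;B\mid C)+I(A';B\mid A,C)$. If $X$ takes finitely many values, $I(X;B\mid C)=H(X\mid C)-H(X\mid B,C)$. We use two consequences.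

\emph{Data processing.} If $B'$ is independent of $A$ given $(B,C)$, then
\begin{equation}\label{eq:dp}
I(A;B'\mid C)\le I(A;B,B'\mid C)=I(A;B\mid C).
\end{equation}

\emph{Independent observations.} If $A$ and $B$ are independent given $(X,C)$, then expanding $I(X,B;A\mid C)$ in both orders gives
\begin{equation}\label{eq:indep}
I(X;A\mid C)=I(B;A\mid C)+I(X;A\mid B,C)\ge I(X;A\mid B,C).
\end{equation}

\subsection{Canonical form, operations, continuity}

The measure $\mathsf{a}$ is the law of the posterior given $X=0$. It is often easier to work with the unconditional law.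

\begin{lemma}\label{lem:canonical}
\begin{enumerate}
\item[(a)] Let $(X,Y)$ realize $\mathsf{a}$. Then $x(Y)^{+X}$ has law $\mathsf{a}$ and is independent of $X$. The law $\bar{\mathsf{a}}$ of $x(Y)$ is the average over $a\in\mathbb{F}_q$ of the laws of $z^{+a}$, $z\sim\mathsf{a}$; it is shift-invariant, and $d\mathsf{a}=qz_0\,d\bar{\mathsf{a}}$.
\item[(b)] Let $\nu$ be a shift-invariant probability measure on $\mathcal{P}_q$. Draw $z\sim\nu$ and then $X\sim z$. Then $X$ is uniform and $(X,z)$ realizes the measure $\mathsf{a}=qz_0\,d\nu$, with $\bar{\mathsf{a}}=\nu$. We call this the \emph{canonical realization} of $\mathsf{a}$; given $X=b$, the output has law $qz_b\,d\bar{\mathsf{a}}$.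
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim restates symmetry. Given $X=a$, the posterior is $z^{+(-a)}$ with $z\sim\mathsf{a}$, which gives the second. For bounded $f$, $\int f\,d\mathsf{a}=q\,\mathbb{E}[f(x(Y))\mathbf{1}_{X=0}]=q\,\mathbb{E}[f(x(Y))\,x(Y)_0]$.

(b) By shift invariance $\mathbb{P}(X=a)=\int z_a\,d\nu$ does not depend on $a$. The posterior is $z$ itself, and $\mathbb{E}[f(z^{+a})\mid X=a]=\int f(z^{+a})\,q(z^{+a})_0\,d\nu=\int f(z)\,qz_0\,d\nu$.
\end{proof}

Two consequences are used without comment: $z_0>0$ for $\mathsf{a}$-almost every $z$, so $x\odot y$ is defined almost surely; and a shift-invariant function has the same integral under $\mathsf{a}$ and $\bar{\mathsf{a}}$. Call $\mathsf{w}\in\mathcal{X}_q$ \emph{$\times$-invariant} if $z^{\times g}\sim\mathsf{w}$ whenever $z\sim\mathsf{w}$ and $g\in\mathbb{F}_q^*$.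

\begin{lemma}\label{lem:ops}
Let $n\ge2$ and $\mathsf{a}_1,\dots,\mathsf{a}_n\in\mathcal{X}_q$.
\begin{enumerate}
\item[(a)] Both operations are commutative and associative. The product $\mathsf{a}_1\boxtimes\dots\boxtimes\mathsf{a}_n$ is the law of $x_1^{\times g_1}*\dots*x_n^{\times g_n}$, where $x_i\sim\mathsf{a}_i$ and $g_i$ uniform on $\mathbb{F}_q^*$ are all independent. It is $\times$-invariant.
\item[(b)] If $(X,Y_i)$ realizes $\mathsf{a}_i$ and $Y_1,\dots,Y_n$ are independent given $X$, then $(X,(Y_1,\dots,Y_n))$ realizes $\mathsf{a}_1\circledast\dots\circledast\mathsf{a}_n$.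
\item[(c)] If $(X_i,Y_i)$ realizes $\mathsf{a}_i$, and these pairs and uniform labels $g_1,\dots,g_n$ are all independent, then $S=\sum_i g_iX_i$ with output $(Y_1,\dots,Y_n,g_1,\dots,g_n)$ realizes $\mathsf{a}_1\boxtimes\dots\boxtimes\mathsf{a}_n$.
\item[(d)] If $\mathsf{a}_i'\succeq\mathsf{a}_i$ for all $i$, then $\mathsf{a}_1'\circledast\dots\circledast\mathsf{a}_n'\succeq\mathsf{a}_1\circledast\dots\circledast\mathsf{a}_n$, and the same holds for $\boxtimes$. In particular $T(\cdot\,;\mathsf{c})$ preserves $\succeq$. Also $\mathsf{a}\circledast\mathsf{b}\succeq\mathsf{a}\succeq\Delta_0$.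
\item[(e)] If $X\to Y'\to Y$ realizes $\mathsf{a}'\succeq\mathsf{a}$, with posteriors $z'$ and $z$, then $z=\mathbb{E}[z'\mid Y]$ and $H(\mathsf{a})-H(\mathsf{a}')=I(X;Y'\mid Y)\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The operation $\odot$ is commutative and associative. For $\boxtimes$, note $(x*y)^{\times g}=x^{\times g}*y^{\times g}$ and $(x^{\times g})^{\times g'}=x^{\times gg'}$. Multiplying a block of independent uniform labels by a common factor, fixed or independent, leaves them independent and uniform. This shows that $g_3$ in the definition can be dropped, that by induction every bracketing has the stated law, and that this law is $\times$-invariant.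

(b) By Bayes' rule with uniform prior the posterior is $x_1(Y_1)\odot\dots\odot x_n(Y_n)$. Shifts commute with $\odot$, and given $X=a$ the vectors $x_i(Y_i)^{+a}$ are independent with laws $\mathsf{a}_i$.

(c) The sum $S$ is uniform and independent of the labels, and its posterior is $x_1(Y_1)^{\times g_1}*\dots*x_n(Y_n)^{\times g_n}$. Put $\tilde x_i=x_i(Y_i)^{+X_i}$. For fixed values of all variables, $x_i(Y_i)$ is the law of $B_i+X_i$ with $B_i\sim\tilde x_i$, so the posterior of $S$ is the law of $\sum_ig_iB_i+S$. Recentered at $S$ it equals $\tilde x_1^{\times g_1}*\dots*\tilde x_n^{\times g_n}$. By Lemma~\ref{lem:canonical}(a) the $\tilde x_i$ are independent with laws $\mathsf{a}_i$ and independent of all $X_j,g_j$; hence $(\tilde x_i,g_i)_i$ is independent of $S$.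

(d) Take chains $X\to Y_i'\to Y_i$ that are independent given $X$ and use (b), or independent chains $X_i\to Y_i'\to Y_i$ and use (c); in both cases the outputs are degraded componentwise. For the last claim, discard outputs.

(e) We have $z'_b=\mathbb{P}(X=b\mid Y',Y)$. The tower property gives the first claim, and $H(X\mid Y')=H(X\mid Y',Y)$ gives the second.
\end{proof}

\begin{lemma}\label{lem:cont}
For weak convergence, $\mathsf{a}_n\to\mathsf{a}$ if and only if $\bar{\mathsf{a}}_n\to\bar{\mathsf{a}}$. The set $\mathcal{X}_q$ is closed, and $H$, $\boxtimes$, $\circledast$, $T(\cdot\,;\mathsf{c})$ and $U(\cdot\,;\mathsf{c})$ are continuous.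
\end{lemma}

\begin{proof}
Averaging over shifts and multiplying by the density $qz_0$ are weakly continuous, and a limit of shift-invariant measures is shift-invariant; Lemma~\ref{lem:canonical} gives the first two claims. On the compact space $\mathcal{P}_q$, product measures converge weakly when their factors do. So $H$ and $\boxtimes$ are continuous because $\mathrm{Ent}$ and convolution are. The map $\odot$ is not defined everywhere, and here the canonical form helps: for continuous $f$,
\[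
\int f\,d(\mathsf{a}\circledast\mathsf{b})=\iint f(x\odot y)\,q^2x_0y_0\,d\bar{\mathsf{a}}(x)\,d\bar{\mathsf{b}}(y).
\]
The integrand is bounded by $q^2\|f\|_\infty\sum_bx_by_b$, so it extends continuously by $0$ to the set where $\sum_bx_by_b=0$.
\end{proof}

\section{Three functionals}\label{sec:functionals}

\subsection{Entropy and duality}

The identity in Step 1 of Section~\ref{sec:erasure} says $H(\mathsf{x}\boxtimes\mathsf{y})-H(\mathsf{y})=H(\mathsf{x})-H(\mathsf{x}\circledast\mathsf{y})$ for erasure measures. In general it is the chain rule for two symbols and their difference.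

\begin{lemma}[duality]\label{lem:duality}
If $\mathsf{a},\mathsf{w}\in\mathcal{X}_q$ and $\mathsf{w}$ is $\times$-invariant, then
$H(\mathsf{a}\boxtimes\mathsf{w})+H(\mathsf{a}\circledast\mathsf{w})=H(\mathsf{a})+H(\mathsf{w})$.
\end{lemma}

\begin{proof}
Let $(X_1,Y_1)$ and $(X_2,Y_2)$ be independent realizations of $\mathsf{a}$ and $\mathsf{w}$, and $S=X_1-X_2$. Then
\[
H(\mathsf{a})+H(\mathsf{w})=H(X_1,X_2\mid Y_1,Y_2)=H(S\mid Y_1,Y_2)+H(X_1\mid S,Y_1,Y_2).
\]
The first term is the mean of $\mathrm{Ent}(x*y^{\times(-1)})$ over the two posteriors. This function is invariant under separate shifts of $x$ and $y$, so we may take $x\sim\mathsf{a}$ and $y\sim\mathsf{w}$. On the other hand $H(\mathsf{a}\boxtimes\mathsf{w})=\mathbb{E}\,\mathrm{Ent}(x^{\times g_1}*y^{\times g_2})=\mathbb{E}\,\mathrm{Ent}(x*y^{\times g_1^{-1}g_2})$. By $\times$-invariance of $\mathsf{w}$ both expressions equal $\mathbb{E}\,\mathrm{Ent}(x*y)$.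

For the second term view $(S,Y_2)$ as an observation of $X_1$. With $y$ the posterior of $X_2$ given $Y_2$, the posterior of $X_1$ given $(S,Y_2)$ is $\tilde y_b=y_{b-S}$, and $\tilde y^{+X_1}=y^{+X_2}$ has law $\mathsf{w}$ and is independent of $X_1$. So $(X_1,(S,Y_2))$ realizes $\mathsf{w}$. It is independent of $Y_1$ given $X_1$, and Lemma~\ref{lem:ops}(b) shows that the second term is $H(\mathsf{a}\circledast\mathsf{w})$.
\end{proof}

\begin{example}\label{ex:F4}
For $q=2$ every measure is $\times$-invariant. For larger $q$ the hypothesis cannot be dropped. Let $q=4$, $K=\{0,1\}$, and let the channel output the coset $X+K$. Its measure $\mathsf{k}$ is the point mass at the uniform law on $K$, with $H(\mathsf{k})=\log2$ and $\mathsf{k}\circledast\mathsf{k}=\mathsf{k}$. The set $g_1K+g_2K$ has two elements if $g_1=g_2$, which has probability $\frac13$, and is $\mathbb{F}_4$ otherwise. So $H(\mathsf{k}\boxtimes\mathsf{k})=\frac53\log2$, and the two sides of the identity are $\frac83\log2$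 and $2\log2$. We always apply Lemma~\ref{lem:duality} to a $\boxtimes$-product $\mathsf{w}$ of $d_r-1\ge2$ factors.
\end{example}

Duality turns the effect of improving one input of a check node into a mutual information, to which data processing applies.

\begin{lemma}\label{lem:checkgain}
Let $\mathsf{w}$ be $\times$-invariant. Let $X\to Y'\to Y$ realize $\mathsf{a}'\succeq\mathsf{a}$, let $(X,W)$ realize $\mathsf{w}$, and let $W$ be independent of $(Y',Y)$ given $X$. Then
\[
H(\mathsf{a}\boxtimes\mathsf{w})-H(\mathsf{a}'\boxtimes\mathsf{w})=I(Y';W\mid Y).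
\]
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:duality} and \ref{lem:ops}(b), $H(\mathsf{a}\boxtimes\mathsf{w})=H(\mathsf{w})+H(X\mid Y)-H(X\mid Y,W)=H(\mathsf{w})+I(X;W\mid Y)$, and in the same way $H(\mathsf{a}'\boxtimes\mathsf{w})=H(\mathsf{w})+I(X;W\mid Y')$. By \eqref{eq:indep}, $I(X;W\mid Y)=I(Y';W\mid Y)+I(X;W\mid Y',Y)$. The last term equals $I(X;W\mid Y')$ because $Y$ is independent of $(X,W)$ given $Y'$.
\end{proof}

\subsection{The check-node functional $M$}

To show that $\mathsf{x}^{\boxtimes n}$ is nearly useless we want a functional that is multiplicative under $\boxtimes$ and comparable to $\log q-H$. Convolution suggests the Fourier transform. Fix a nontrivial character $\psi$ of $(\mathbb{F}_q,+)$; the maps $b\mapsto\psi(sb)$, $s\in\mathbb{F}_q$, are all $q$ characters. Put $\hat z(s)=\sum_bz_b\psi(sb)$. Then $\widehat{z*z'}=\hat z\,\hat z'$, $\widehat{z^{\times g}}(s)=\hat z(sg)$, $\hat z(0)=1$, and Parseval's identity reads $\sum_s|\hat z(s)|^2=q\sum_bz_b^2$. Hence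
\[
M(\mathsf{a})=\frac{1}{q-1}\sum_{s\ne0}\int|\hat z(s)|^2\,d\mathsf{a}(z).
\]
We also recall Pinsker's inequality $\|z-z'\|_1^2\le2D(z\|z')$, where $D(z\|z')=\sum_bz_b\log(z_b/z'_b)$.

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] $M(\mathsf{a}\boxtimes\mathsf{b})=M(\mathsf{a})M(\mathsf{b})$.
\item[(b)] If $\mathsf{a}'\succeq\mathsf{a}$, then $0\le M(\mathsf{a}')-M(\mathsf{a})\le2\big(H(\mathsf{a})-H(\mathsf{a}')\big)$.
\item[(c)] $\frac12M(\mathsf{a})\le\log q-H(\mathsf{a})\le\log\big(1+(q-1)M(\mathsf{a})\big)\le(q-1)M(\mathsf{a})$.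
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $s\ne0$ the transform of $x^{\times g_1}*y^{\times g_2}$ at $s$ is $\hat x(sg_1)\hat y(sg_2)$, and $sg_1,sg_2$ are independent and uniform on $\mathbb{F}_q^*$. So the mean of its squared modulus is $M(\mathsf{a})M(\mathsf{b})$ for each $s\neq0$.

(b) In the notation of Lemma~\ref{lem:ops}(e), $\hat z(s)=\mathbb{E}[\hat z'(s)\mid Y]$, so $\mathbb{E}|\hat z'(s)|^2-\mathbb{E}|\hat z(s)|^2=\mathbb{E}|\hat z'(s)-\hat z(s)|^2$. This is nonnegative and at most $\mathbb{E}\|z'-z\|_1^2\le2\,\mathbb{E}D(z'\|z)$. Finally $\mathbb{E}D(z'\|z)=-H(\mathsf{a}')-\mathbb{E}\sum_bz'_b\log z_b=H(\mathsf{a})-H(\mathsf{a}')$, using $z=\mathbb{E}[z'\mid Y]$ once more. Average over $s\ne0$.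

(c) The lower bound is (b) for $\mathsf{a}\succeq\Delta_0$. For the upper bound, Jensen's inequality gives $\log q-\mathrm{Ent}(z)=\sum_bz_b\log(qz_b)\le\log(q\sum_bz_b^2)$. Integrate, apply Jensen's inequality again, and use $\int q\sum_bz_b^2\,d\mathsf{a}=1+(q-1)M(\mathsf{a})$.
\end{proof}

Parts (a) and (c) together give the estimate that we use most often:
\begin{equation}\label{eq:checkpower}
\tfrac12M(\mathsf{x})^n\le\log q-H(\mathsf{x}^{\boxtimes n})\le(q-1)M(\mathsf{x})^n\qquad(n\ge1).
\end{equation}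
Part (a) depends on the random labels and on the transitivity of $\mathbb{F}_q^*$ on the nonzero frequencies. In Example~\ref{ex:F4} the uniform law on $K$ is unchanged by convolution with itself, whereas $M(\mathsf{k}^{\boxtimes n})=3^{-n}$.

\subsection{The variable-node functional $Z$}

The functional $M$ has no simple behavior under $\circledast$. There the ratios $z_b/z_0$ multiply, so for $b\ne0$ we put
\[
Z_b(\mathsf{a})=\int\sqrt{z_b/z_0}\,d\mathsf{a}=\int q\sqrt{z_0z_b}\,d\bar{\mathsf{a}},\qquad Z(\mathsf{a})=\frac1{q-1}\sum_{b\ne0}Z_b(\mathsf{a}).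
\]
Since $\sqrt{z_0z_b}\le\frac12(z_0+z_b)$ and $\int z_b\,d\bar{\mathsf{a}}=1/q$, we have $Z_b\le1$. Moreover $Z(\mathsf{e}_p)=p$, and $Z(\mathsf{a})=0$ if and only if $z_b=0$ almost surely for all $b\ne0$, that is, $\mathsf{a}=\Delta_\infty$. If $\mathsf{w}$ is $\times$-invariant, then $Z_b(\mathsf{w})=Z(\mathsf{w})$ for all $b\ne0$.

\begin{lemma}\label{lem:Z}
\begin{enumerate}
\item[(a)] $Z_b(\mathsf{a}\circledast\mathsf{b})=Z_b(\mathsf{a})Z_b(\mathsf{b})$.
\item[(b)] $(q-1)Z(\mathsf{x}^{\boxtimes n})\le\big(1+(q-1)Z(\mathsf{x})\big)^n-1$.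
\item[(c)] $M(\mathsf{a})\le4\big(1-Z(\mathsf{a})\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $(x\odot y)_b/(x\odot y)_0=(x_b/x_0)(y_b/y_0)$, and $x,y$ are independent.

(b) Let $y=v_1*\dots*v_n$ with $v_i=x_i^{\times g_i}$. Then $y_0\ge\prod_i(v_i)_0$, and the subadditivity of the square root gives $\sqrt{y_b}\le\sum_{s_1+\dots+s_n=b}\prod_i\sqrt{(v_i)_{s_i}}$. A tuple with nonzero sum is nonzero, so
\[
\sum_{b\ne0}\sqrt{y_b/y_0}\le\sum_{(s_1,\dots,s_n)\ne0}\ \prod_i\sqrt{(v_i)_{s_i}/(v_i)_0}=\prod_i(1+R_i)-1,\qquad R_i=\sum_{c\ne0}\sqrt{(x_i)_c/(x_i)_0}.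
\]
The $R_i$ are independent with mean $(q-1)Z(\mathsf{x})$.

(c) Let $\beta=\sum_a\sqrt{z_a/q}$. For $s\ne0$ we have $\hat u(s)=0$, and the Cauchy--Schwarz inequality gives
\[
|\hat z(s)|^2\le\|z-u\|_1^2\le\sum_a\big(\sqrt{z_a}-\sqrt{1/q}\big)^2\sum_a\big(\sqrt{z_a}+\sqrt{1/q}\big)^2=(2-2\beta)(2+2\beta).
\]
Now $\beta^2=\frac1q\big(1+\sum_{b\ne0}\sum_a\sqrt{z_az_{a+b}}\big)$, and by shift invariance $\int\sqrt{z_az_{a+b}}\,d\bar{\mathsf{a}}=Z_b(\mathsf{a})/q$ for each $a$. Hence $\int\beta^2\,d\bar{\mathsf{a}}=\frac1q(1+(q-1)Z(\mathsf{a}))$ and $M(\mathsf{a})\le\frac{4(q-1)}{q}(1-Z(\mathsf{a}))$.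
\end{proof}

\section{The potential without large terms}\label{sec:potential}

For $\mathsf{x}\in\mathcal{X}_q$ let $\mathsf{y}=\mathsf{x}^{\boxtimes(d_r-1)}$, which is $\times$-invariant because $d_r-1\ge2$. Regrouping \eqref{eq:U} and applying Lemma~\ref{lem:duality} to $\mathsf{x}^{\boxtimes d_r}=\mathsf{x}\boxtimes\mathsf{y}$, we obtain two forms of the potential:
\begin{align}
U(\mathsf{x};\mathsf{c})&=\lambda H(\mathsf{x}^{\boxtimes d_r})-d_l\big[H(\mathsf{x}^{\boxtimes d_r})-H(\mathsf{x}^{\boxtimes(d_r-1)})\big]-H(\mathsf{c}\circledast\mathsf{y}^{\circledast d_l})\label{eq:form1}\\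
&=\lambda H(\mathsf{x}^{\boxtimes d_r})-d_l\big[H(\mathsf{x})-H(\mathsf{x}\circledast\mathsf{y})\big]-H(\mathsf{c}\circledast\mathsf{y}^{\circledast d_l}).\label{eq:form2}
\end{align}
In \eqref{eq:form2} the factor $d_l$ multiplies the information that one more check brings, while the last term accounts for $d_l$ checks. The two can be compared exactly.

\begin{lemma}\label{lem:sandwich}
Let $2\le d_l<d_r$ and $\mathsf{c}\in\mathcal{X}_q$.
\begin{enumerate}
\item[(a)] If $\mathsf{x}=T(\mathsf{x};\mathsf{c})$, then $U(\mathsf{x};\mathsf{c})\ge\lambda H(\mathsf{x}^{\boxtimes d_r})-H(\mathsf{c})$.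
\item[(b)] $U(\mathsf{c};\mathsf{c})\le\lambda H(\mathsf{c}^{\boxtimes d_r})-H(\mathsf{c})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Y_0,Y_1,Y_2,\dots$ be independent given $X$, where $(X,Y_0)$ realizes $\mathsf{c}$ and $Y_1,Y_2,\dots$ are outputs of one channel realizing $\mathsf{y}$. Put $\gamma_j=H(X\mid Y_0,\dots,Y_j)=H(\mathsf{c}\circledast\mathsf{y}^{\circledast j})$, with $\gamma_0=H(\mathsf{c})$. By \eqref{eq:indep} and the exchangeability of $Y_1,Y_2,\dots$,
\[
\gamma_{j+1}-\gamma_{j+2}=I(X;Y_{j+2}\mid Y_0,\dots,Y_{j+1})\le I(X;Y_{j+2}\mid Y_0,\dots,Y_j)=\gamma_j-\gamma_{j+1}.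
\]
The sum $\gamma_0-\gamma_{d_l}$ of $d_l$ nonincreasing differences therefore satisfies
\[
d_l(\gamma_{d_l-1}-\gamma_{d_l})\le\gamma_0-\gamma_{d_l}\le d_l(\gamma_0-\gamma_1).
\]
In (a), $H(\mathsf{x})-H(\mathsf{x}\circledast\mathsf{y})=\gamma_{d_l-1}-\gamma_{d_l}$, and the left inequality in \eqref{eq:form2} gives $U\ge\lambda H(\mathsf{x}^{\boxtimes d_r})-\gamma_0$. In (b), $\mathsf{x}=\mathsf{c}$ and $H(\mathsf{x})-H(\mathsf{x}\circledast\mathsf{y})=\gamma_0-\gamma_1$, and the right inequality gives $U\le\lambda H(\mathsf{c}^{\boxtimes d_r})-\gamma_0$.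
\end{proof}

\section{The lower bound}\label{sec:lower}

By Lemma~\ref{lem:sandwich}(a) and \eqref{eq:checkpower} it suffices to show that $M(\mathsf{x})^{d_r}$ is small at every nontrivial fixed point. As in Step 3 of Section~\ref{sec:erasure}, we first bound $Z(\mathsf{x})$ below by a negative power of $d_r$, and then take the $(d_l-1)$-th root through the fixed-point equation.

\begin{lemma}\label{lem:away}
Let $3\le d_l<d_r$, $\mathsf{c}\in\mathcal{X}_q$ and $\mathsf{x}\in\mathcal{F}(\mathsf{c})$. Then $M(\mathsf{x})^{d_r-1}\le\varepsilon=\dfrac{4\log(4qd_r^2)}{d_l-1}$.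
\end{lemma}

\begin{proof}
Let $\mathsf{y}=\mathsf{x}^{\boxtimes(d_r-1)}$ and $\zeta=Z(\mathsf{x})$, which is positive because $\mathsf{x}\ne\Delta_\infty$. By Lemma~\ref{lem:Z}(a) and the $\times$-invariance of $\mathsf{y}$, $Z_b(\mathsf{x})=Z_b(\mathsf{c})Z(\mathsf{y})^{d_l-1}$ for $b\neq0$. Since $Z_b(\mathsf{c})\le1$,
\begin{equation}\label{eq:zeta}
\zeta\le Z(\mathsf{y})^{d_l-1}.
\end{equation}
Suppose first that $d_r(q-1)\zeta\le1$. Lemma~\ref{lem:Z}(b) and $e^t-1\le2t$ on $[0,1]$ give $(q-1)Z(\mathsf{y})\le e^{d_r(q-1)\zeta}-1\le2d_r(q-1)\zeta$. Then \eqref{eq:zeta} yields $\zeta\le(2d_r\zeta)^{d_l-1}$, so $\zeta\ge(2d_r)^{-(d_l-1)/(d_l-2)}\ge(2d_r)^{-2}$. Otherwise $\zeta>1/((q-1)d_r)$. In both cases $\zeta\ge(4qd_r^2)^{-1}$. By \eqref{eq:zeta} again,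
\[
Z(\mathsf{y})\ge\zeta^{1/(d_l-1)}\ge\exp\Big(-\frac{\log(4qd_r^2)}{d_l-1}\Big)\ge1-\frac{\varepsilon}{4},
\]
and Lemmas~\ref{lem:M}(a) and \ref{lem:Z}(c) give $M(\mathsf{x})^{d_r-1}=M(\mathsf{y})\le4(1-Z(\mathsf{y}))\le\varepsilon$.
\end{proof}

\begin{remark}
The hypothesis $d_l\ge3$ is used to solve $\zeta\le(2d_r\zeta)^{d_l-1}$ for $\zeta$. For $d_l=2$ the stated bound is vacuous, since $\varepsilon>1$, and no lower bound on $\zeta$ in terms of $q$ and $d_r$ exists: for $\mathsf{c}=\mathsf{e}_p$ the equation $\xi=f(\xi)>0$ reads $(1-(1-\xi)^{d_r-1})/\xi=1/p$, the left side decreases continuously from $d_r-1$ to $1$ on $(0,1]$, and so the solution tends to $0$ as $p\downarrow1/(d_r-1)$.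
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
For $\mathsf{x}\in\mathcal{F}(\mathsf{c}_h)$, Lemma~\ref{lem:sandwich}(a), \eqref{eq:checkpower} and Lemma~\ref{lem:away} give
\[
U(\mathsf{x};\mathsf{c}_h)\ge\lambda\log q-\lambda(q-1)M(\mathsf{x})^{d_r}-h\ge\lambda[\log q-(q-1)\varepsilon]-h .
\]
The right side does not depend on $\mathsf{x}$, so $\Delta E(\mathsf{c}_h)>0$ whenever $0\le h<\lambda[\log q-(q-1)\varepsilon]$. This proves the claim if the bracket is positive. Otherwise it suffices to show $h^{\mathrm{FP}}\ge0$. A measure of entropy $0$ is carried by vertices with $z_0>0$, so $\mathsf{c}_0=\Delta_\infty$. Then $T(\mathsf{x};\mathsf{c}_0)=\Delta_\infty$ for all $\mathsf{x}$, $\mathcal{F}(\mathsf{c}_0)=\emptyset$ and $\Delta E(\mathsf{c}_0)=+\infty$.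
\end{proof}

\section{The upper bound}\label{sec:upper}

Lemma~\ref{lem:sandwich}(b) bounds $U$ at $\mathsf{c}$, which need not be a fixed point. We run density evolution from $\mathsf{c}$ and show that the iterates converge and that $U$ does not increase along them. There is no scalar derivative to use, so we update the two halves of $T$ one after the other and telescope each update.

\begin{lemma}[descent]\label{lem:descent}
If $\mathsf{x}'=T(\mathsf{x};\mathsf{c})\succeq\mathsf{x}$, then $U(\mathsf{x}';\mathsf{c})\le U(\mathsf{x};\mathsf{c})$.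
\end{lemma}

\begin{proof}
Put $d=d_r$, $\mathsf{y}=\mathsf{x}^{\boxtimes(d-1)}$ and $\mathsf{y}'=\mathsf{x}'^{\,\boxtimes(d-1)}\succeq\mathsf{y}$. Decouple the two arguments in \eqref{eq:form2}:
\[
\Phi(\mathsf{a},\mathsf{v})=\lambda H(\mathsf{a}^{\boxtimes d})-d_l\big[H(\mathsf{a})-H(\mathsf{a}\circledast\mathsf{v})\big]-H(\mathsf{c}\circledast\mathsf{v}^{\circledast d_l}),
\]
so that $U(\mathsf{x};\mathsf{c})=\Phi(\mathsf{x},\mathsf{y})$ and $U(\mathsf{x}';\mathsf{c})=\Phi(\mathsf{x}',\mathsf{y}')$. We show $\Phi(\mathsf{x}',\mathsf{y}')\le\Phi(\mathsf{x}',\mathsf{y})\le\Phi(\mathsf{x},\mathsf{y})$. Factors with exponent $0$ are omitted.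

\emph{Changing the first argument.} By Lemma~\ref{lem:duality}, $H(\mathsf{a})-H(\mathsf{a}\circledast\mathsf{y})=H(\mathsf{a}\boxtimes\mathsf{y})-H(\mathsf{y})$, so
\[
\Phi(\mathsf{x}',\mathsf{y})-\Phi(\mathsf{x},\mathsf{y})=d_l\Big\{\big[H(\mathsf{x}\boxtimes\mathsf{y})-H(\mathsf{x}'\boxtimes\mathsf{y})\big]-\tfrac1d\big[H(\mathsf{x}^{\boxtimes d})-H(\mathsf{x}'^{\,\boxtimes d})\big]\Big\}.
\]
Let $\mathsf{w}_j=\mathsf{x}^{\boxtimes(d-1-j)}\boxtimes\mathsf{x}'^{\,\boxtimes j}$ for $0\le j\le d-1$. These measures are $\times$-invariant, $\mathsf{w}_0=\mathsf{y}$, $\mathsf{w}_j\succeq\mathsf{w}_0$, and $\mathsf{x}'\boxtimes\mathsf{w}_j=\mathsf{x}\boxtimes\mathsf{w}_{j+1}$ for $j<d-1$. Hence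
\begin{equation}\label{eq:telescope}
H(\mathsf{x}^{\boxtimes d})-H(\mathsf{x}'^{\,\boxtimes d})=\sum_{j=0}^{d-1}\big[H(\mathsf{x}\boxtimes\mathsf{w}_j)-H(\mathsf{x}'\boxtimes\mathsf{w}_j)\big].
\end{equation}
Fix $j$. Let $X\to Y'\to Y$ realize $\mathsf{x}'\succeq\mathsf{x}$ and $X\to W_j\to W_0$ realize $\mathsf{w}_j\succeq\mathsf{w}_0$, the two chains being independent given $X$. By Lemma~\ref{lem:checkgain} and \eqref{eq:dp}, the $j$-th term is $I(Y';W_j\mid Y)\ge I(Y';W_0\mid Y)=H(\mathsf{x}\boxtimes\mathsf{y})-H(\mathsf{x}'\boxtimes\mathsf{y})$. So the braces are nonpositive.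

\emph{Changing the second argument.} Here
\[
\Phi(\mathsf{x}',\mathsf{y}')-\Phi(\mathsf{x}',\mathsf{y})=\big[H(\mathsf{c}\circledast\mathsf{y}^{\circledast d_l})-H(\mathsf{c}\circledast\mathsf{y}'^{\,\circledast d_l})\big]-d_l\big[H(\mathsf{x}'\circledast\mathsf{y})-H(\mathsf{x}'\circledast\mathsf{y}')\big].
\]
Let $\mathsf{v}_j=\mathsf{c}\circledast\mathsf{y}^{\circledast(d_l-1-j)}\circledast\mathsf{y}'^{\,\circledast j}$ for $0\le j\le d_l-1$. Then $\mathsf{v}_j\succeq\mathsf{v}_0$, and $\mathsf{v}_0=\mathsf{x}'$; this is where $\mathsf{x}'=T(\mathsf{x};\mathsf{c})$ is used. Since $\mathsf{v}_j\circledast\mathsf{y}'=\mathsf{v}_{j+1}\circledast\mathsf{y}$, the first bracket equals $\sum_{j=0}^{d_l-1}[H(\mathsf{v}_j\circledast\mathsf{y})-H(\mathsf{v}_j\circledast\mathsf{y}')]$. Fix $j$. Let $X\to Y'\to Y$ now realize $\mathsf{y}'\succeq\mathsf{y}$ and $X\to V_j\to V_0$ realize $\mathsf{v}_j\succeq\mathsf{v}_0$, independently given $X$. The $j$-th term is $H(X\mid V_j,Y)-H(X\mid V_j,Y,Y')=I(X;Y'\mid V_j,Y)$.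 Since $V_0$ is independent of $(X,Y,Y')$ given $V_j$, and $V_j$ and $Y'$ are independent given $(X,V_0,Y)$, inequality \eqref{eq:indep} gives
\[
I(X;Y'\mid V_j,Y)=I(X;Y'\mid V_j,V_0,Y)\le I(X;Y'\mid V_0,Y)=H(\mathsf{x}'\circledast\mathsf{y})-H(\mathsf{x}'\circledast\mathsf{y}').
\]
Summing over the $d_l$ values of $j$ shows that the difference is nonpositive.
\end{proof}

The two halves of the proof use opposite monotonicities. At a check node an improvement is worth more when the other inputs are better, and at a variable node it is worth less.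

\begin{proposition}\label{prop:negative}
Let $2\le d_l<d_r$ and $\mathsf{c}\in\mathcal{X}_q$. If $\lambda H(\mathsf{c}^{\boxtimes d_r})<H(\mathsf{c})$, then $\Delta E(\mathsf{c})<0$.
\end{proposition}

\begin{proof}
Let $\mathsf{x}_1=\mathsf{c}$ and $\mathsf{x}_{n+1}=T(\mathsf{x}_n;\mathsf{c})$. By Lemma~\ref{lem:ops}(d), $\mathsf{x}_2\succeq\mathsf{c}=\mathsf{x}_1$, and by induction $\mathsf{x}_{n+1}\succeq\mathsf{x}_n$ for all $n$.

The sequence converges. For convex continuous $f$ on $\mathcal{P}_q$, Lemma~\ref{lem:ops}(e) and the conditional Jensen inequality show that $\int f\,d\bar{\mathsf{x}}_n$ is nondecreasing; it is bounded, hence convergent. A polynomial $P$ is the difference of the convex functions $P+K\|z\|_2^2$ and $K\|z\|_2^2$ when $K$ is large compared with the Hessian of $P$ on $\mathcal{P}_q$, so $\int P\,d\bar{\mathsf{x}}_n$ converges. Polynomials are dense in $C(\mathcal{P}_q)$, and the probability measures on $\mathcal{P}_q$ are weakly compact. Hence all limit points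 of $(\bar{\mathsf{x}}_n)$ agree, and $\bar{\mathsf{x}}_n$ converges weakly. By Lemma~\ref{lem:cont}, $\mathsf{x}_n\to\mathsf{x}_\infty\in\mathcal{X}_q$, $T(\mathsf{x}_\infty;\mathsf{c})=\mathsf{x}_\infty$ and $U(\mathsf{x}_n;\mathsf{c})\to U(\mathsf{x}_\infty;\mathsf{c})$.

Lemmas~\ref{lem:descent} and \ref{lem:sandwich}(b) give
\[
U(\mathsf{x}_\infty;\mathsf{c})\le U(\mathsf{c};\mathsf{c})\le\lambda H(\mathsf{c}^{\boxtimes d_r})-H(\mathsf{c})<0=U(\Delta_\infty;\mathsf{c}).
\]
So $\mathsf{x}_\infty\ne\Delta_\infty$, that is, $\mathsf{x}_\infty\in\mathcal{F}(\mathsf{c})$, and $\Delta E(\mathsf{c})<0$.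
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and Theorem~\ref{thm:sharp}(i)]
Suppose $\Delta E(\mathsf{c}_h)>0$. By Proposition~\ref{prop:negative}, $h\le\lambda H(\mathsf{c}_h^{\boxtimes d_r})\le\lambda\log q=h_{\mathrm{S}}$, which proves Theorem~\ref{thm:main}(a). Since $h\le h_{\mathrm{S}}$, we have $\mathsf{c}_h\succeq\mathsf{c}^*$, so $H(\mathsf{c}_h^{\boxtimes d_r})\le H((\mathsf{c}^*)^{\boxtimes d_r})$ by Lemma~\ref{lem:ops}(d,e). Hence $h\le\lambda H((\mathsf{c}^*)^{\boxtimes d_r})$. The second inequality in (i) is the lower bound in \eqref{eq:checkpower}.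
\end{proof}

For $(d_l,d_r)=(k\ell,kr)$ with $k\ge3$, parts (a) and (b) read
\[
\frac{\ell}{r}\Big[\log q-(q-1)\frac{4\log(4qk^2r^2)}{k\ell-1}\Big]\le h^{\mathrm{FP}}(k\ell,kr,\{\mathsf{c}_h\})\le\frac{\ell}{r}\log q,
\]
which gives \eqref{eq:question} and completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The proof of Theorem~\ref{thm:main} uses only $H(\mathsf{c}_h)=h$. The ordering of the family enters only in Theorem~\ref{thm:sharp}, to compare $\mathsf{c}_h$ with $\mathsf{c}^*$. Starting the descent one step earlier, at $\Delta_0$ with $T(\Delta_0;\mathsf{c})=\mathsf{c}\succeq\Delta_0$, gives $U(\mathsf{x}_\infty;\mathsf{c})\le\lambda\log q-H(\mathsf{c})$ by \eqref{eq:U0}. This suffices for Theorem~\ref{thm:main}(a) but misses the deficit in Theorem~\ref{thm:sharp}(i).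
\end{remark}

\section{The exact order of the gap}\label{sec:sharp}

The upper bound on $h^{\mathrm{FP}}$ leaves a gap of at least $\delta_k$, which is exponentially small in $k$, while Theorem~\ref{thm:main}(b) allows a gap of order $\log k/k$. We now show $\Delta E(\mathsf{c}_h)>0$ at $h=h_{\mathrm{S}}-(1+o(1))\delta_k$. In view of Lemma~\ref{lem:sandwich}(a) we would like $H(\mathsf{x}^{\boxtimes d_r})$ to be within $o(\delta_k)$ of $H((\mathsf{c}^*)^{\boxtimes d_r})$ at every nontrivial fixed point. This can be proved for fixed points of large entropy, where the checks are exponentially weak and $\mathsf{x}$ is close to $\mathsf{c}_h$. For fixed points of small entropy we bound $U$ differently, from \eqref{eq:form1}. Three lemmas are needed.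

The first turns a lower bound on $H$ into an upper bound on $M$ that is strictly less than $1$. Let
\[
\varphi(t)=-t\log t-(1-t)\log(1-t)+t\log(q-1).
\]
This function is concave, and since $\varphi'(t)=\log\frac{(q-1)(1-t)}{t}$ it increases on $[0,\frac{q-1}q]$ from $0$ to $\log q$.

\begin{lemma}\label{lem:fano}
$H(\mathsf{a})\le\varphi\big(\frac{q-1}{q}(1-M(\mathsf{a}))\big)$ for all $\mathsf{a}\in\mathcal{X}_q$.
\end{lemma}

\begin{proof}
Fano's inequality states $\mathrm{Ent}(z)\le\varphi(1-\max_bz_b)$: reveal first whether the symbol is the most likely one, and then which of the other $q-1$ it is. Since $1-\max_bz_b\le1-\sum_bz_b^2\le\frac{q-1}q$, we get $\mathrm{Ent}(z)\le\varphi(1-\sum_bz_b^2)$. By \eqref{eq:Mdef}, $\int(1-\sum_bz_b^2)\,d\mathsf{a}=\frac{q-1}q(1-M(\mathsf{a}))$. Apply Jensen's inequality.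
\end{proof}

Even at a fixed point of large entropy, our bound on $H(\mathsf{c}^*)-H(\mathsf{x})$ will be of order $k\delta_k$, which exceeds $\delta_k$. The second lemma shows that a check node with weak other inputs shrinks such a difference. If $\mathsf{w}=\mathsf{e}_{1-\alpha}$, then $H(\mathsf{a}\boxtimes\mathsf{w})=(1-\alpha)\log q+\alpha H(\mathsf{a})$, so the factor is exactly $\alpha$. The general case is reduced to this one.

\begin{lemma}\label{lem:contract}
If $\mathsf{w}$ is $\times$-invariant and $\mathsf{a}'\succeq\mathsf{a}$, then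
\[
H(\mathsf{a}\boxtimes\mathsf{w})-H(\mathsf{a}'\boxtimes\mathsf{w})\le q\sqrt{M(\mathsf{w})}\,\big(H(\mathsf{a})-H(\mathsf{a}')\big).
\]
\end{lemma}

\begin{proof}
Use Lemma~\ref{lem:checkgain} with the canonical realization of $\mathsf{w}$, in which $W$ has law $qw_b\,d\bar{\mathsf{w}}(w)$ given $X=b$. All these laws dominate $\nu=q\min_bw_b\,d\bar{\mathsf{w}}$. Let $1-\alpha$ be the mass of $\nu$, so that each remainder $\nu_b=qw_b\,d\bar{\mathsf{w}}-\nu$ has mass $\alpha$. Let $\tilde X=X$ with probability $\alpha$ and $\tilde X=\,?$ otherwise, by a coin independent of $(X,Y',Y)$. Draw $W$ from $\nu_b/\alpha$ if $\tilde X=b$, and from $\nu/(1-\alpha)$ if $\tilde X=\,?$. Then $W$ has the required conditional laws, and it depends on $(X,Y',Y)$ only through $\tilde X$. By \eqref{eq:dp} and Lemma~\ref{lem:ops}(e),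
\[
I(Y';W\mid Y)\le I(Y';\tilde X\mid Y)=\alpha\,I(Y';X\mid Y)=\alpha\big(H(\mathsf{a})-H(\mathsf{a}')\big).
\]
Finally $1-q\min_bw_b\le q\|w-u\|_2$, so by the Cauchy--Schwarz inequality and \eqref{eq:Mdef}
\[
\alpha=\int\big(1-q\min_bw_b\big)\,d\bar{\mathsf{w}}\le q\Big(\int\|w-u\|_2^2\,d\bar{\mathsf{w}}\Big)^{1/2}=q\Big(\frac{q-1}qM(\mathsf{w})\Big)^{1/2}\le q\sqrt{M(\mathsf{w})}.\qedhere
\]
\end{proof}

The third lemma controls the middle term of \eqref{eq:form1}. The bound $(q-1)\varepsilon$ from \eqref{eq:checkpower} and Lemma~\ref{lem:away} becomes of order $\log d_r$ when multiplied by $d_l$. Concavity in the exponent gains the missing factor $1/d_r$.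

\begin{lemma}\label{lem:concave}
For $d\ge3$, $\mathsf{x}\in\mathcal{X}_q$ and $m=M(\mathsf{x})$:
$\ 0\le H(\mathsf{x}^{\boxtimes d})-H(\mathsf{x}^{\boxtimes(d-1)})\le\frac{2(q-1)}{d}\,m^{(d-1)/2}$.
\end{lemma}

\begin{proof}
For $n\ge1$ let $H_n=H(\mathsf{x}^{\boxtimes n})=\mathbb{E}\,\mathrm{Ent}(z_1*\dots*z_n)$, where the $z_i$ are independent with the law of $x^{\times g}$, $x\sim\mathsf{x}$, $g$ uniform. Let $A,B,B'$ be independent $\mathbb{F}_q$-valued variables. Then $I(A;A+B)=H(A+B)-H(B)\ge0$, and with $A\sim z_d$, $B\sim z_1*\dots*z_{d-1}$ this gives $H_d\ge H_{d-1}$. Data processing along $A\to A+B\to A+B+B'$ gives $H(A+B+B')-H(B+B')\le H(A+B)-H(B)$. With $A\sim z_n$, $B\sim z_1*\dots*z_{n-1}$, $B'\sim z_{n+1}$, averaging yields $H_{n+1}-H_n\le H_n-H_{n-1}$ for $n\ge2$. Put $j=\lfloor d/2\rfloor\ge1$, so that $d-j\ge d/2$ and $j\ge(d-1)/2$. By concavity and \eqref{eq:checkpower},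
\[
H_d-H_{d-1}\le\frac{H_d-H_j}{d-j}\le\frac2d(\log q-H_j)\le\frac{2(q-1)}{d}m^j\le\frac{2(q-1)}{d}m^{(d-1)/2}.\qedhere
\]
\end{proof}

For any pair $2\le d_l<d_r$ put
\begin{equation}\label{eq:murho}
\mu=\frac{q^{1-\lambda}-1}{q-1}>0,\qquad\rho=1-\frac{q}{q-1}\,\varphi^{-1}(h_{\mathrm{S}}/2)\in(0,1),
\end{equation}
with $\varphi^{-1}$ taken on $[0,\frac{q-1}q]$. Lemma~\ref{lem:M}(c) gives $(1-\lambda)\log q\le\log(1+(q-1)m_*)$, that is, $m_*\ge\mu$. Lemma~\ref{lem:fano} gives $M(\mathsf{a})<\rho$ whenever $H(\mathsf{a})>h_{\mathrm{S}}/2$. In particular $\mu\le m_*<\rho$.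

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Here $\lambda=\ell/r$, so $\mathsf{c}^*$, $m_*$, $\mu$ and $\rho$ do not depend on $k$, and $\mu,\rho$ depend only on $q,\ell,r$. We have just seen that $0<m_*<1$. The bounds on $\delta_k$ are \eqref{eq:checkpower}, and $\delta_k\le h_{\mathrm{S}}-h^{\mathrm{FP}}$ is part (i). It remains to bound the gap above. Put
\[
C_1=\frac{q-1}{\mu}\Big(4\lambda+\frac{2\ell}{\rho}\Big),\qquad C_2=qr\sqrt{\frac2\mu}\,\Big(2+\frac{4r(q-1)}{\mu}\Big),
\]
and choose $k_0$, depending only on $q,\ell,r$, so that for all $k\ge k_0$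
\[
k\ell\ge3,\quad 2\lambda(q-1)\rho^{kr}\le h_{\mathrm{S}},\quad\lambda(q-1)(\varepsilon+2\sqrt\varepsilon)\le\tfrac{h_{\mathrm{S}}}{4},\quad C_1rk^2\rho^{kr}\le\log2,\quad2C_2k^2\rho^{kr/2}\le1 .
\]
Let $k\ge k_0$, $\kappa=2C_2k^2m_*^{kr/2}\in(0,1]$, $t=(1+\kappa)\delta_k$ and $h=h_{\mathrm{S}}-t$. Then $t\le2\delta_k\le2\lambda(q-1)\rho^{d_r}$, so $h\ge0$. Let $\mathsf{x}\in\mathcal{F}(\mathsf{c}_h)$, $m=M(\mathsf{x})$ and $\mathsf{y}=\mathsf{x}^{\boxtimes(d_r-1)}$.

\emph{Case 1: $H(\mathsf{x})\le h_{\mathrm{S}}/2$.} We bound the three terms of \eqref{eq:form1}, using $m^{d_r-1}\le\varepsilon$ from Lemma~\ref{lem:away}. The first is at least $h_{\mathrm{S}}-\lambda(q-1)\varepsilon$ by \eqref{eq:checkpower}. The second is at least $-2\lambda(q-1)\sqrt\varepsilon$ by Lemma~\ref{lem:concave}. For the third, $H(\mathsf{c}_h\circledast\mathsf{y}^{\circledast d_l})=H(\mathsf{x}\circledast\mathsf{y})\le H(\mathsf{x})\le h_{\mathrm{S}}/2$. Hence $U(\mathsf{x};\mathsf{c}_h)\ge h_{\mathrm{S}}/4$.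

\emph{Case 2: $H(\mathsf{x})>h_{\mathrm{S}}/2$.} Then $m<\rho$. The fixed-point equation gives $\mathsf{x}\succeq\mathsf{c}_h$, and $\mathsf{c}_h\succeq\mathsf{c}^*$ because $h\le h_{\mathrm{S}}$. With $Y_0,Y_1,\dots$ as in the proof of Lemma~\ref{lem:sandwich}, the chain rule, \eqref{eq:indep} and \eqref{eq:checkpower} give
\begin{equation}\label{eq:xc}
0\le H(\mathsf{c}_h)-H(\mathsf{x})=\sum_{i=1}^{d_l-1}I(X;Y_i\mid Y_0,\dots,Y_{i-1})\le\sum_{i=1}^{d_l-1}I(X;Y_i)\le d_l(q-1)m^{d_r-1}.
\end{equation}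
So far $m^{d_r-1}$ is bounded only by $\rho^{d_r-1}$; we need it on the scale $m_*^{d_r}$ of $\delta_k$. Lemma~\ref{lem:M}(b), applied to $\mathsf{c}_h\succeq\mathsf{c}^*$ and to $\mathsf{x}\succeq\mathsf{c}_h$, gives
\[
m_*\le M(\mathsf{c}_h)\le m\le m_*+2t+2d_l(q-1)m^{d_r-1}\le m_*+4\lambda(q-1)\rho^{kr}+2k\ell(q-1)\rho^{kr-1}\le m_*\big(1+C_1k\rho^{kr}\big),
\]
where the last step uses $m_*\ge\mu$. Therefore
\begin{equation}\label{eq:mm}
m^{d_r-1}\le m_*^{d_r-1}\exp\big(C_1rk^2\rho^{kr}\big)\le2m_*^{d_r-1}\le\frac2\mu\,m_*^{d_r}\le\frac{4}{\mu\lambda}\,\delta_k .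
\end{equation}
Apply the telescoping identity \eqref{eq:telescope} to the pair $\mathsf{c}_h\succeq\mathsf{c}^*$ and to the pair $\mathsf{x}\succeq\mathsf{c}_h$. Each intermediate $\mathsf{w}_j$ is a $\boxtimes$-product of $d_r-1$ factors among $\mathsf{c}^*,\mathsf{c}_h,\mathsf{x}$, so it is $\times$-invariant and $M(\mathsf{w}_j)\le m^{d_r-1}$. Lemma~\ref{lem:contract} bounds each of the $d_r$ terms in each sum, and with \eqref{eq:xc} and \eqref{eq:mm}
\begin{align*}
H\big((\mathsf{c}^*)^{\boxtimes d_r}\big)-H(\mathsf{x}^{\boxtimes d_r})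
&\le d_rq\,m^{(d_r-1)/2}\big[(h_{\mathrm{S}}-h)+(H(\mathsf{c}_h)-H(\mathsf{x}))\big]\\
&\le krq\sqrt{\tfrac2\mu}\;m_*^{kr/2}\Big[2+\frac{4k\ell(q-1)}{\mu\lambda}\Big]\delta_k\ \le\ C_2k^2m_*^{kr/2}\,\delta_k=\frac\kappa2\,\delta_k ,
\end{align*}
since $\ell/\lambda=r$. By Lemma~\ref{lem:sandwich}(a), $\lambda<1$ and $\lambda H((\mathsf{c}^*)^{\boxtimes d_r})=h_{\mathrm{S}}-\delta_k$,
\[
U(\mathsf{x};\mathsf{c}_h)\ge\lambda H(\mathsf{x}^{\boxtimes d_r})-h\ge h_{\mathrm{S}}-\delta_k-\frac\kappa2\delta_k-h_{\mathrm{S}}+(1+\kappa)\delta_k=\frac\kappa2\,\delta_k .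
\]

In both cases $U(\mathsf{x};\mathsf{c}_h)\ge\min\{h_{\mathrm{S}}/4,\ \kappa\delta_k/2\}>0$, a bound independent of $\mathsf{x}$. So $\Delta E(\mathsf{c}_h)>0$ and $h^{\mathrm{FP}}\ge h_{\mathrm{S}}-(1+\kappa)\delta_k$, which is the claim with $C=2C_2$. Since $\kappa\to0$, the gap is asymptotically $\delta_k$. It lies between $\frac\lambda2m_*^{kr}$ and $2\lambda(q-1)m_*^{kr}$, which gives the exponential rate.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
If $d_l\to\infty$ and $\log d_r=o(d_l)$, then $\varepsilon\to0$, and Theorem~\ref{thm:main} gives $1-(q-1)\varepsilon/\log q\le h^{\mathrm{FP}}/h_{\mathrm{S}}\le1$ for every family. Conversely, part (i) and $m_*\ge\mu$ give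
\[
1-\frac{h^{\mathrm{FP}}}{h_{\mathrm{S}}}\ge\frac{1}{2\log q}\,\mu^{d_r},\qquad\mu=1-\frac{q}{q-1}\big(1-q^{-d_l/d_r}\big)>0 .
\]
Fix $d_l$. The right side is positive for every $d_r>d_l$. As $d_r\to\infty$ we have $d_r(1-q^{-d_l/d_r})\to d_l\log q$, so the right side tends to $\frac1{2\log q}e^{-d_lq\log q/(q-1)}>0$. Hence it is bounded below by a positive constant over all $d_r>d_l$, and then over all pairs with $d_l\le D$, for each fixed $D$. If $d_l\not\to\infty$ along a sequence of pairs, then $d_l\le D$ infinitely often for some $D$, and $h^{\mathrm{FP}}/h_{\mathrm{S}}\not\to1$.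
\end{proof}

\begin{thebibliography}{1}
\bibitem{LH} Jiaxin Lyu and Guanghui He, \emph{SC-LDPC Codes Over $\mathbb{F}_q$: Minimum Distance, Decoding Analysis and Threshold Saturation}, arXiv:2512.24232 (2025).
\end{thebibliography}
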